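# Covering a properly coloured graph by linearly many rainbow paths

## 1. Three colours on $K_4$

Take $K_4$ on the vertices $1,2,3,4$ and colour its edges as follows: $12$ and $34$ get colour $a$, $13$ and $24$ get colour $b$, $14$ and $23$ get colour $c$. At each vertex the three edges have three different colours. How many paths do we need in order to cover all six edges, if no path may repeat a colour?

A path with three edges $x_1x_2x_3x_4$ visits all four vertices, and its first and last edges $x_1x_2$ and $x_3x_4$ form a perfect matching. The three colour classes are exactly the three perfect matchings, so these two edges have the same colour. Hence an admissible path has at most two edges, and at least three paths are needed. Three suffice: $1\,2\,3$ (colours $a,c$), $1\,3\,4$ (colours $b,a$) and $1\,4\,2$ (colours $c,b$).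

Let us fix the words. Graphs are finite and simple. A *proper edge-colouring* gives different colours to any two edges that share a vertex. A path in an edge-coloured graph is *rainbow* if all its edges have distinct colours; a single vertex counts as a (trivial) rainbow path. A collection of paths *covers* the edges of $G$ if every edge of $G$ lies on at least one of them. We write $n$ for the number of vertices and $c(e)$ for the colour of $e$.

Some more cases by hand.

- Disjoint copies of the coloured $K_4$: if $4\mid n$, we get a graph that needs $3n/4$ rainbow paths.
- The star $K_{1,n-1}$: all colours are distinct, and a path has at most two edges at the center, so $\lceil (n-1)/2\rceil$ paths are needed.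
- The clique on the vertex set $\mathbb Z_2^t$ with $c(xy)=x+y$: this is proper, since $x+y=x+z$ forces $y=z$, and $t=2$ is our $K_4$. With $n=2^t$ there are $n-1$ colours and $n(n-1)/2$ edges, so at least $n/2$ rainbow paths are needed. Covering by $O(n)$ paths would require paths of average length of order $n$.
- If the maximum degree is at most $\Delta$, covering each edge by itself costs at most $\Delta n/2$ paths. So the difficulty lies with large degrees.
- If the colouring is not proper, everything can fail: in $K_n$ with one colour each path covers one edge.

In the proper examples a linear number of paths is necessary, and nothing forces more. This leads to the question of Bonamy, Botler, Dross, Naia and Skokan, taken here from Shoham Letzter, "Sublinear expanders and their applications", arXiv:2401.10865 (2024): can the edges of *every* properly edge-coloured $n$-vertex graph be covered by $O(n)$ rainbow paths, with an absolute constant? The answer is yes.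

**Theorem 1.** There is an absolute constant $C$ such that, for every properly edge-coloured $n$-vertex graph $G$, the edge set $E(G)$ can be covered by at most $Cn$ rainbow paths.

**Theorem 2.** If at every vertex each colour occurs on at most $k$ edges ($k\ge 1$), then $E(G)$ can be covered by $C(k+1)n$ rainbow paths. For all $n>k$ there are examples needing at least $kn/4$. For proper colourings the constant in Theorem 1 cannot be below $3/4$.

**Theorem 3.** Let $\kappa=2^{-26}$. For every $w:E\to[0,\infty)$ on a properly coloured $n$-vertex graph there is a rainbow path of weight at least $\kappa\, w(E)/n$.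

Throughout, $G=(V,E)$ is properly coloured with $E\neq\emptyset$ (otherwise there is nothing to do), and $N(v)$ is the neighborhood of $v$.

## 2. Removing long paths greedily costs a logarithm

The first thing to try is: find a long rainbow path, remove it, repeat.

**Proposition 4.** A properly coloured graph $F$ with $m\ge1$ edges and at most $n$ vertices contains a rainbow path with at least $m/(2n)$ edges. Consequently $E(G)$ is covered by at most $2n\lceil\log_2 n\rceil+n/2$ rainbow paths.

*Proof.* Delete vertices of current degree less than $m/n$ as long as there are any. Each deletion destroys fewer than $m/n$ edges and there are at most $n$ deletions, so we cannot delete everything. What remains has minimum degree $\delta\ge m/n$. Inside it, let a rainbow path with $k$ edges end at $x$. A neighbor of $x$ is forbidden as next vertex if it is one of the $k$ other vertices of the path, or if its edge to $x$ has one of the $k$ used colours; these are at most $2k$ neighbors. So if $\delta>2k$ the path extends. When it stops, $k\ge\delta/2\ge m/(2n)$.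

For the cover, suppose $m$ edges are uncovered. As long as more than $m/2$ are left, the next path (inside the uncovered graph) covers at least $m/(4n)$ of them. So $2n$ paths bring the number down to at most $m/2$. We start with at most $n^2/2$ edges, and after $\lceil\log_2n\rceil$ halvings at most $n/2$ are left, which we cover singly. $\square$

Where does this stop? Each halving costs about $n$ paths, and there are $\log_2 n$ halvings. No cleverer choice of paths *inside the uncovered graph $F$* repairs this step. Suppose $F$ is a disjoint union of cliques of order $2^t$, filling all $n$ vertices and each coloured by $\mathbb Z_2^t$ as above. A rainbow path in $F$ has at most $2^t-1$ edges, and $F$ has $n(2^t-1)/2$ edges, so covering half of $F$ by paths inside $F$ takes at least $n/4$ paths, for every $t$. A good path must travel through edges that are already covered and pick up many uncovered ones on the way.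

Theorem 3 does use covered edges: with weight $1$ on the uncovered edges and $0$ elsewhere it yields a path with at least $\kappa|F|/n$ uncovered edges. But repeating this still shrinks $F$ only by a factor $1-\kappa/n$ per path, and the logarithm is still there. To beat it we want, when $F$ has become sparse, paths with $\Lambda\kappa|F|/n$ uncovered edges for a growing factor $\Lambda$. This cannot hold for an arbitrary $F$: if $F$ consists of the edges at one vertex, a path contains at most two of them, and if $F$ is one colour class, a rainbow path contains at most one. So two things are needed: a fractional covering theorem flexible enough to produce the factor $\Lambda$, and control of how the uncovered edges are spread over each vertex and each colour.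

## 3. Gadget systems and a fractional covering theorem

**Definition (items).** The *items* of $G$ are its vertices and its colours, regarded as two disjoint sets. For a path $P$, $I(P)$ is the set of its vertices and of the colours of its edges.

**Definition (gadgets).** A *gadget* $g$ is a rainbow path in $G$ with between $1$ and $5$ edges, carrying a label, so that different gadgets may have the same underlying path. Its *ends* are its two distinct end-vertices. So $|I(g)|\le 6+5=11$. A *gadget system* is a finite family $\mathcal G$ of gadgets with masses $m_g>0$ such that
$$\sum_{g\in\mathcal G:\ v\text{ an end of }g,\ \iota\in I(g)}m_g\le1\qquad\text{for every } v\in V\text{ and every item }\iota\ne v.\tag{1}$$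

**Definition ($\mathcal G$-paths).** A *$\mathcal G$-path* is a finite, possibly empty, sequence of gadgets, each traversed in one of its two directions, whose concatenation is a rainbow path $P$ (a single vertex for the empty sequence). $U(P)$ is the set of gadgets used.

Since $P$ is a rainbow path, two gadgets in different positions of the sequence share at most one item, namely a common end if they are consecutive. In particular no gadget is used twice, and there are only finitely many $\mathcal G$-paths.

**Example (single edges).** All edges of $G$, each as a gadget of mass $1$, form a gadget system: given $v$ and $\iota\ne v$, at most one edge at $v$ has other end $\iota$ (if $\iota$ is a vertex), because $G$ is simple, and at most one edge at $v$ has colour $\iota$ (if $\iota$ is a colour), because the colouring is proper. A single edge as a gadget can never have mass above $1$: take $v$ and $\iota$ to be its two ends in (1).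

**Example (one edge with large mass).** Let $G$ be $d$-regular, $d\ge4$, and fix one edge $pp'$. Take as gadgets all rainbow paths $u\,p\,p'\,v$, each with mass $1/(2d)$. There are $d-1$ choices of $u$. Given $u$, among the $d-1$ neighbors $v\ne p$ of $p'$ at most two are excluded ($v=u$, or $c(p'v)=c(up)$), so there are at least $(d-1)(d-3)$ gadgets. A given vertex is the left end of at most $d-1$ of them and the right end of at most $d-1$, so (1) holds. The total mass is at least $(d-1)(d-3)/(2d)$, which is of order $d$: attaching varying pieces at both ends of an edge allows it to carry much more mass than $1$.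

**Theorem 5.** Let $\kappa=2^{-26}$. For every gadget system $\mathcal G$ there is a probability distribution on $\mathcal G$-paths such that $\Pr(g\in U(P))\ge\kappa m_g/n$ for all $g\in\mathcal G$.

The first example gives at once:

**Corollary 6.** There is a random rainbow path in $G$ that contains each edge with probability at least $\kappa/n$.

Its expected weight under any $w\ge0$ is at least $\kappa w(E)/n$, so some rainbow path has at least this weight. This is Theorem 3 (which is trivial if $E=\emptyset$).

## 4. Swapping walkers: proof of Theorem 5

We assume $\mathcal G\ne\emptyset$. The plan: by duality it is enough to find $n$ paths of large total weight. We grow them simultaneously, with one walker at each vertex of $G$. Two walkers at $x_1$ and $x_2$ move at the same time, along $x_1\cdots y\cdots x_2$ and in reverse, so that they exchange places. Thus there is always exactly one walker per vertex, and we always know where walkers are, however long their paths have become.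

**Step 1 (from a distribution to a weight inequality).** The purpose is to replace "a distribution good for all gadgets" by "good paths for all weights". Consider the finite zero-sum game in which the first player picks a $\mathcal G$-path $P$, the second picks $g\in\mathcal G$, and the first receives $1[g\in U(P)]/m_g$. Von Neumann's minimax theorem says: if against every mixed strategy $(q_g)$ of the second player some pure strategy of the first has expected payoff at least $t$, then the first player has a mixed strategy with expected payoff at least $t$ against every $g$. With $t=\kappa/n$ the latter is Theorem 5. So we need: for every probability vector $(q_g)$ there is $P$ with $\sum_{g\in U(P)}q_g/m_g\ge\kappa/n$. Put $w_g=q_g/m_g$, so $\sum_gm_gw_g=1$, and write $w(P)=\sum_{g\in U(P)}w_g$. By averaging it suffices to show: for all weights $w_g\ge0$ there are at most $n$ $\mathcal G$-paths with $\sum_Pw(P)\ge\kappa\sum_gm_gw_g$.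

**Step 2 (discretization).** The purpose is to have weights in dyadic classes and to replace masses by multiplicities. Discard gadgets of weight $0$; if none is left, the claim is trivial. Round each weight down to a power of $2$ and replace each $m_g$ by a rational number in $[m_g/2,m_g]$. This lowers $\sum m_gw_g$ by a factor at most $4$, does not increase any $w(P)$, and preserves (1). Let $Q$ be a common denominator of the masses, and replace $g$ by $Qm_g$ *copies*. By (1),
$$\text{for all } v\text{ and }\iota\ne v,\text{ at most } Q\text{ copies have } v \text{ as an end and contain }\iota.\tag{2}$$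
Let $w_{\rm tot}$ be the sum of the weights of all copies, which is $Q$ times the rounded $\sum m_gw_g$. It suffices to find at most $n$ paths with
$$\sum_Pw(P)\ge\frac{2^{-24}}{Q}\,w_{\rm tot},\tag{3}$$
since $2^{-24}/4=2^{-26}=\kappa$. Copies of weight $2^{-i}$, $i\in\mathbb Z$, form *class* $i$, which we view as a loopless multigraph $\Gamma_i$ on $V$: a copy joins its two ends. We fix
$$c_1=2^{-13},\qquad c=2^{-19},\qquad s_0=22.$$

**Step 3 (splitting each class into scales).** The length of path a walker can tolerate is governed by the degrees around it: by (2), an item on its path blocks at most $Q$ of the copies at its position. So we split each $\Gamma_i$ into pieces in which all nonzero degrees are at least about $Q2^s$.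

Orient every $\Gamma_i$ arbitrarily, and choose an integer $s_{\max}>s_0$ such that all outdegrees are at most $Q2^{s_{\max}}$. For $s=s_{\max},s_{\max}-1,\dots,s_0+1$ do the following in each class $i$. The current oriented multigraph has outdegrees at most $Q2^s$. Repeat while possible: if a vertex $v$ has current outdegree in $(0,Q2^{s-2})$, remove its out-copies and assign them to $v$; if $v$ has current indegree in $(0,Q2^{s-2})$, remove its in-copies and assign them to $v$. Each vertex undergoes each of the two operations at most once, because the degree in question is $0$ afterwards and stays $0$. Call the remaining oriented multigraph $R_{i,s}$. Then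

- nonzero outdegrees in $R_{i,s}$ lie in $[Q2^{s-2},Q2^s]$, and nonzero indegrees are at least $Q2^{s-2}$;
- each vertex has been assigned fewer than $2\cdot Q2^{s-2}=Q2^{s-1}$ copies.

Reorient every removed copy out of the vertex to which it was assigned. The removed copies then have outdegrees at most $Q2^{s-1}$ and form the current multigraph for $s-1$. After $s=s_0+1$ the copies still left, called *low*, have outdegrees at most $Q2^{s_0}$ in each class. So all copies are split into the low ones and the $R_{i,s}$ with $s>s_0$.

**Step 4 (if the low copies carry half of the weight).** Suppose low copies have total weight at least $w_{\rm tot}/2$. For each $v$ with low out-copies let $2^{-i_v}$ be the largest weight among them. The low out-copies of $v$ weigh at most $\sum_{i\ge i_v}Q2^{s_0}2^{-i}=Q2^{s_0+1}2^{-i_v}=Q2^{23}2^{-i_v}$. For each such $v$ take one gadget of weight $2^{-i_v}$ as a path by itself. These at most $n$ paths have total weight $\sum_v2^{-i_v}\ge\frac1{Q2^{23}}\cdot\frac{w_{\rm tot}}2$, which is (3).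

From now on we assume
$$\sum_{s>s_0}\sum_iw(R_{i,s})\ge w_{\rm tot}/2 .$$

**Step 5 (the swapping process).** Place one walker at each vertex, with the trivial path there. We keep the invariant that there is exactly one walker at each vertex and that its path is a $\mathcal G$-path ending there. Process the *stages* $(s,i)$ with $R_{i,s}\ne\emptyset$ in order of increasing $s$ and, for equal $s$, in order of increasing $i$: small scales first, and within a scale heavy copies first. In stage $(s,i)$ write $R=R_{i,s}$, $m=|R|$, and let $A$ be the set of vertices of positive outdegree. All degrees below are in $R$. By Step 3,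
$$Q2^{s-2}|A|\le m.\tag{4}$$
Perform $K=K_{s,i}=\lfloor cm/(2Q)\rfloor$ *events*, each with fresh independent randomness. As $m\ge Q2^{s-2}$ and $s\ge23$, we have $cm/(2Q)\ge2^{-19}\cdot2^{21}/2\ge1$, hence $K\ge cm/(4Q)$.

An event goes as follows. Choose a copy $g_1\in R$ uniformly and let $y$ be its head. Choose $g_2$ uniformly among the copies of $R$ with head $y$. The pair $(g_1,g_2)$ has probability $1/(m\cdot\mathrm{indeg}(y))$, which is symmetric in $g_1,g_2$. Let $x_1,x_2$ be the tails, $W_1,W_2$ the walkers at $x_1,x_2$, and $P_1,P_2$ their paths. Let $N(W)$ be the number of swaps made so far by $W$, and call $W$ *tired* (at scale $s$) if $N(W)\ge c_12^s$. The event is *lost* if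

- (a) $I(g_1)\cap I(g_2)\ne\{y\}$; this includes the case $x_1=x_2$ and the case of two copies of one gadget; or
- (b) $I(P_j)\cap(I(g_1)\cup I(g_2))\ne\{x_j\}$ for some $j\in\{1,2\}$; or
- (c) $W_1$ or $W_2$ is tired.

If the event is not lost, the walkers *swap*: $W_1$ extends its path by $g_1$ and then by $g_2$ reversed, ending at $x_2$, and $W_2$ extends its path by $g_2$ and then by $g_1$ reversed, ending at $x_1$.

The invariant survives. By (a), $x_1\notin I(g_2)$, since $x_1\in I(g_1)$ and $x_1\ne y$. With (b), $I(P_1)\cap I(g_1)=\{x_1\}$ and $I(P_1)\cap I(g_2)=\emptyset$, while $I(g_1)\cap I(g_2)=\{y\}$. So $P_1$, $g_1$ and the reversed $g_2$ concatenate to a rainbow path; the two gadgets are distinct, and both are new on it, because a gadget already used would have all its items in $I(P_1)$. The same holds for $W_2$. Each of the two walkers gains weight $2\cdot2^{-i}$, so a swap gains $4\cdot2^{-i}$ in total. A swap adds at most $11+11-2=20$ items to a path ($y$ is counted once and the old end is already there), so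
$$\text{the path of } W \text{ has at most } 20N(W)\text{ items other than its current end.}\tag{5}$$

Here is the process on the coloured $K_4$ of Section 1, with single edges as gadgets. Let $g_1=1\to2$ and $g_2=3\to2$. The walker from $1$ now has the path $1\,2\,3$, and the walker from $3$ has the path $3\,2\,1$. If the next event draws $g_1=3\to4$, of colour $a$, and $g_2=2\to4$, then $W_1$ is the walker that started at $1$, now at $3$, and its path already contains colour $a$: the event is lost by (b).

We now bound the weight lost in expectation.

**Step 6 (losses of types (a) and (b)).** The purpose is to show that these events have probability below $0.1$.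

*(a).* Given $g_1$, consider one of the at most $10$ items $\iota\in I(g_1)\setminus\{y\}$. By (2) at most $Q$ copies with end $y$ contain $\iota$, and $\mathrm{indeg}(y)\ge Q2^{s-2}$, so $\iota\in I(g_2)$ with probability at most $2^{2-s}$. Hence (a) has probability at most $40\cdot2^{-s}\le40\cdot2^{-23}$.

*(b) caused by $P_1$, with $W_1$ not tired.* Condition on the past. Let $x\in A$ be a vertex whose walker is not tired. By (5) its path has at most $20c_12^s$ items $\iota\ne x$. For each of them, (2) gives
$$\Pr(\text{tail}(g_1)=x,\ \iota\in I(g_1))\le\frac Qm .$$
If instead $\iota\in I(g_2)\setminus I(g_1)$, then $\iota\ne y$, and (2) at the vertex $y$ shows that the probability that this happens and $\text{tail}(g_1)=x$ is at most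
$$\sum_{g_1\text{ out of }x}\frac1m\cdot\frac Q{\mathrm{indeg}(y)}\le\frac{Q2^s}m\cdot2^{2-s}=\frac{4Q}m .$$
Summing over $\iota$ and $x$ and using (4), the probability is at most
$$|A|\cdot20c_12^s\cdot\frac{5Q}m\le400c_1 .$$
By the symmetry of $(g_1,g_2)$ the same holds for $P_2$ and $W_2$. Together this is at most $800c_1<0.098$, and with (a) the total is below $0.1$.

**Step 7 (losses by tired walkers).** There is no reason why few walkers should be tired. Instead we charge the loss that a tired walker causes to what it has gained itself.

Conditionally on the past, a walker located at $x$ is $W_1$ or $W_2$ with probability at most $2\,\mathrm{outdeg}(x)/m\le2Q2^s/m$. Within a scale, a tired walker stays tired. Hence the expected number of events of stage $(s,i)$ at which a given $W$ is tired and is $W_1$ or $W_2$ is at most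
$$K\cdot\frac{2Q2^s}m\Pr(W\text{ tired at the end of }(s,i))\le c2^s\Pr(W\text{ tired at the end of }(s,i)),$$
because $K\le cm/(2Q)$. Each such event loses $4\cdot2^{-i}$.

Fix $s$ and $W$. In earlier scales $W$ made swaps only at times when $N(W)<c_12^{s-1}$. So at the start of scale $s$ we have $N(W)<c_12^{s-1}+1\le c_12^s$, as $c_12^{s-1}\ge2^9\geq 1$: the walker starts the scale not tired. Suppose it becomes tired during scale $s$, in stage $(s,i^*)$. By then it has made at least
$$c_12^s-c_12^{s-1}-1\ge c_12^{s-2}$$
swaps within scale $s$ (as $c_12^{s-2}\ge1$), all in classes at most $i^*$, since heavy classes come first. Each gave it at least $2\cdot2^{-i^*}$. So its gain in scale $s$ is at least $c_12^{s-2}\cdot2^{1-i^*}=c_12^{s-1-i^*}$. It is tired at the end of $(s,i)$ only if $i\ge i^*$. With the convention $2^{-i^*}=0$ if $W$ does not become tired in scale $s$, its contribution to the expected (c)-loss at scale $s$ is at most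
$$\mathbb E\Big[\sum_{i\ge i^*}4c2^{s-i}\Big]=\mathbb E\big[8c2^{s-i^*}\big]\le\frac{16c}{c_1}\,\mathbb E[\text{gain of }W\text{ in scale }s]=\frac14\,\mathbb E[\text{gain of }W\text{ in scale }s].$$
Summing over $W$ and $s$, the expected (c)-loss is at most $\frac14\mathbb E\,\mathrm{Gain}$, where $\mathrm{Gain}$ is the total gain of all walkers.

**Step 8 (balance).** Let $T=\sum_{(s,i)}4\cdot2^{-i}K_{s,i}$ be the gain if no event were lost. As $K_{s,i}\ge c|R_{i,s}|/(4Q)$,
$$T\ge\frac cQ\sum_{(s,i)}2^{-i}|R_{i,s}|\ge\frac c{2Q}\,w_{\rm tot}.$$
Every event of stage $(s,i)$ either gains $4\cdot2^{-i}$, or is lost by (a), or by (c), or by (b) with both walkers not tired. So $\mathbb E\,\mathrm{Gain}\ge T-0.1\,T-\frac14\mathbb E\,\mathrm{Gain}$, that is, $\mathbb E\,\mathrm{Gain}\ge0.72\,T\ge T/2\ge\frac c{4Q}w_{\rm tot}=\frac{2^{-21}}Qw_{\rm tot}$. Some outcome attains at least this, and its $n$ final paths satisfy (3). This proves Theorem 5. $\square$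

## 5. Special sets and the schedule of rounds

Suppose we sample $rn/\kappa$ independent paths from Corollary 6. An edge survives uncovered with probability at most $(1-\kappa/n)^{rn/\kappa}\le e^{-r}$. To remove all edges in this way we would need $r\approx\log n$. Here is the schedule that avoids this. When the survivors have density about $e^{-r}$, spend only about $n/r^2$ further paths (up to constants) to lower the density to $e^{-r-1}$. Since $\sum1/r^2$ converges, the total is $O(n)$. For this a surviving edge must be hit with probability of order $r^2/n$, so by Theorem 5 it should carry total mass of order $\Lambda=r^2$, spread over many gadgets. By (1) that is conceivable only if the survivors are thin, of density below a small multiple of $1/r^2$, at every vertex and in every colour. A density of $e^{-r}$ leaves a lot of room for that, and large deviations will be very unlikely.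

**Definition (special sets).** A set $I\subset E$ is *special* if all its edges share a vertex or all have the same colour.

Subsets of special sets are special. A path contains at most two edges at a given vertex, and a rainbow path at most one edge of a given colour. Hence $|P\cap I|\le2$ for a rainbow path $P$ and special $I$, and for a random rainbow path
$$\Pr(P\cap I\ne\emptyset)\ge\tfrac12\mathbb E|P\cap I|=\tfrac12\sum_{e\in I}\Pr(e\in P).\tag{6}$$
For a general $I$ the factor $\frac12$ would be lost, since a path may contain many of its edges; this is why joint survival is controlled only on special sets. For instance, for two edges at a common vertex and $N$ independent paths from Corollary 6, (6) bounds the probability that both survive by $e^{-N\kappa/n}$, the square of what one gets from (6) for one edge.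

Before the rounds start we need the gadgets that will carry the mass.

## 6. Legs in an irregular graph

A gadget for an edge will be the edge with short random pieces attached at its two ends. If $G$ is regular, a random neighbor is a fine piece. For irregular graphs it is not. Take $K_{d,D}$ with $D$ much larger than $d$: a vertex $p$ on the side of size $D$ has degree $d$, so its random neighbor equals a given $u$ with probability $1/d$, and summing over the $D$ vertices $p$ gives an inflow of $D/d$ into $u$. The estimates below need the inflow into every vertex to be bounded. The remedy is to take a second step, from $z$ back to a vertex of degree at least $\deg p$, organized so that no vertex receives too much.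

**Definition (windows).** For a non-isolated vertex $z$ order $N(z)=\{x_1,\dots,x_k\}$ by non-decreasing degree. Let $\sigma_t=\sum_{r\le t}1/\deg x_r$, $J(x_t)=[\sigma_{t-1},\sigma_t)$ and $S=\sigma_k$. With $|\cdot|$ denoting length, put
$$\omega_z(x_t,u)=\big|J(u)\cap[\sigma_t,\sigma_t+1)\big|\quad(u\in N(z)),\qquad\rho_z(x_t)=\big|[S,\infty)\cap[\sigma_t,\sigma_t+1)\big| .$$

The intervals $J(u)$ and $[S,\infty)$ partition $[0,\infty)$, so $\sum_u\omega_z(x,u)+\rho_z(x)=1$ for each $x\in N(z)$.

**Example.** Let $z$ have neighbors $x_1,x_2,x_3,x_4$ of degrees $1,2,2,4$. The intervals $J$ are $[0,1)$, $[1,1.5)$, $[1.5,2)$, $[2,2.25)$. From $x_1$ the window is $[1,2)$, so $\omega_z(x_1,x_2)=\omega_z(x_1,x_3)=\frac12$. From $x_2$ it is $[1.5,2.5)$: $\omega_z(x_2,x_3)=\frac12$, $\omega_z(x_2,x_4)=\frac14$, $\rho_z(x_2)=\frac14$. From $x_3$: $\omega_z(x_3,x_4)=\frac14$ and $\rho_z(x_3)=\frac34$. From $x_4$: $\rho_z(x_4)=1$. In $K_{d,D}$, with $z$ of degree $D$, the window of $x_t$ consists of the next $d$ neighbors, each with weight $1/d$, as long as $t+d\le D$.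

**Lemma 7.** For $z$ non-isolated and $x,u\in N(z)$:

- (W1) $\omega_z(x,u)\le1/\deg u$; if $\omega_z(x,u)>0$, then $u$ comes after $x$, so $u\ne x$ and $\deg u\ge\deg x$.
- (W2) $\sum_{x:\,\omega_z(x,u)>0}1/\deg x\le2$.
- (W3) $\sum_x\omega_z(x,u)\le2$.
- (W4) $\sum_{x:\,\rho_z(x)>0}1/\deg x\le2$.

*Proof.* (W1) The first claim holds as $|J(u)|=1/\deg u$. The window of $x_t$ starts at $\sigma_t$, where $J(x_t)$ ends, so only later intervals meet it.

(W2) Let $u=x_b$ and $\omega_z(x_t,u)>0$. Then $t<b$, so $\sigma_t\le\sigma_{b-1}$, and the window reaches past the start of $J(u)$, so $\sigma_t+1>\sigma_{b-1}$. Thus $\sigma_t\in(\sigma_{b-1}-1,\sigma_{b-1}]$. Since $J(x_t)$ has length $1/\deg x_t\le1$ and ends at $\sigma_t$, it lies in $[\sigma_{b-1}-2,\sigma_{b-1})$. These intervals are disjoint, so their lengths sum to at most $2$.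

(W3) For the $x$ in (W2) we have $1/\deg x\ge1/\deg u$, so there are at most $2\deg u$ of them, and each contributes at most $1/\deg u$ by (W1).

(W4) If $\rho_z(x_t)>0$, then $\sigma_t\in(S-1,S]$, and we argue as in (W2) with $S$ in place of $\sigma_{b-1}$. $\square$

**Definition (legs).** A *leg from* a non-isolated vertex $p$ is the following random path. Choose $z\in N(p)$ uniformly. With probability $\omega_z(p,u)$ continue to $u$ (the *two-step leg* $p,z,u$, with end $u$). With probability $\rho_z(p)$ stop (a *one-step leg* with end $z$). $Q(p,u)$ denotes the probability that the leg from $p$ ends at $u$.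

Legs are rainbow paths: $u\ne p$ by (W1), and the two edges at $z$ have different colours. Also $Q(p,p)=0$. (The integer $Q$ of Section 4 does not occur any more.)

**Lemma 8.**

- (L1) For every item $\iota\ne p$, $\Pr(\iota\in I(\text{leg from }p))\le2/\deg p$. In particular $Q(p,u)\le2/\deg p$.
- (L2) For every vertex $u$, $\sum_pQ(p,u)\le4$.

*Proof.* (L1) Let $\iota$ be a vertex. First, $z=\iota$ has probability at most $1/\deg p$. Second, the leg ends at $\iota$ after two steps with probability
$$\sum_{z\in N(p)\cap N(\iota)}\frac1{\deg p}\,\omega_z(p,\iota)\le\deg\iota\cdot\frac1{\deg p}\cdot\frac1{\deg\iota}=\frac1{\deg p}.$$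
Let $\iota$ be a colour. First, $c(pz)=\iota$ holds for at most one $z$, so it has probability at most $1/\deg p$. Second, for each $z$ there is at most one $u_z\in N(z)$ with $c(zu_z)=\iota$, and if $\omega_z(p,u_z)>0$, it is at most $1/\deg u_z\le1/\deg p$ by (W1). So the second edge has colour $\iota$ with probability at most $1/\deg p$. Since an end $u\ne p$ is an item of the leg and $Q(p,p)=0$, also $Q(p,u)\le2/\deg p$.

(L2) Two-step legs ending at $u$ contribute, by (W1) and (W2), at most
$$\sum_{z\in N(u)}\ \sum_{p:\,\omega_z(p,u)>0}\frac1{\deg p}\cdot\frac1{\deg u}\le\sum_{z\in N(u)}\frac2{\deg u}=2 .$$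
One-step legs ending at $u$ contribute $\sum_{p\in N(u)}\rho_u(p)/\deg p\le2$ by (W4), as $\rho_u(p)\le1$. $\square$

## 7. The gadgets of an edge

**Definition (owner, gadgets of an edge).** Each edge $e$ gets an *owner* $o(e)=p$, an end of smaller degree (ties are broken arbitrarily, once and for all). The *other end* is $p'$, so $\deg p\le\deg p'$. For $e$ choose independently

- a *left leg* $\lambda$ from $p$, with end $u$;
- a *right part*: with probability $\omega_{p'}(p,v)$ the edge $p'v$ (type *window*, end $v$), and with probability $\rho_{p'}(p)$ a leg from $p'$, with end $v$ (type *remainder*).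

If the concatenation $u\cdots p\,p'\cdots v$ is a rainbow path, it is a gadget $g$ (it has at most $2+1+2=5$ edges), labelled by the choice made, including the type. Its designated edge is $e(g)=e$, its left end is $u$ and its right end is $v$. Let $\pi(g|e)$ be the probability of the choice; choices of probability $0$ are ignored. If the concatenation is not a rainbow path, the choice is *degenerate*.

The two types on the right serve the following purpose. In Section 9 we shall have to bound $\sum1/\deg p$ over surviving edges with a given other end $p'$. If $\deg p'$ is much larger than the $\deg p$, the sum over all edges with other end $p'$ may be large; but over those for which $v$ lies in the window of $p$, or over those with $\rho_{p'}(p)>0$, it is at most $2$ by (W2) and (W4).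

**Lemma 9.** For an edge with owner $p$ the degenerate choices have total probability at most $16/\deg p$.

*Proof.* The items other than $p$ of $e$ and the right part are $p'$, $c(e)$ and at most two further vertices and two further colours, so at most $6$. Given the right part, $\lambda$ meets one of them with probability at most $6\cdot2/\deg p$ by (L1). A remainder leg meets $\{p,c(e)\}$ with probability at most $2\cdot2/\deg p'\le4/\deg p$, again by (L1). In the window case $v\ne p$ by (W1), and $c(p'v)\ne c(e)$ because the colouring is proper. If none of these meetings occurs, then $e$ followed by the right part is a rainbow path from $p$, and $\lambda$ shares only $p$ with it, so the concatenation is a rainbow path. $\square$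

## 8. A tail bound for weighted survivors

**Lemma 10.** Let $X_e\in\{0,1\}$ ($e\in E_0$, $E_0$ finite) satisfy $\Pr(X_e=1\ \forall e\in I)\le\theta^{|I|}$ for all $I\subset E_0$. Let $0\le w_e\le w_{\max}$, $w_{\max}>0$ and $W=\sum w_e$. Then for all $a\ge0$
$$\Pr\Big(\sum w_eX_e\ge a\Big)\le\exp\Big(-\frac{2a-6.4\,\theta W}{w_{\max}}\Big).$$
In particular, if $\eta\ge6.4\,\theta$ and $\varepsilon>0$, then $\Pr\big(\sum w_eX_e>\eta W+\varepsilon\big)\le e^{-2\varepsilon/w_{\max}}$.

*Proof.* Let $\lambda=2/w_{\max}$. Since $X_e\in\{0,1\}$, $e^{\lambda\sum w_eX_e}=\prod_e\big(1+(e^{\lambda w_e}-1)X_e\big)$. Expand the product over subsets $I\subset E_0$. All coefficients are non-negative, so the hypothesis can be used term by term: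
$$\mathbb E\,e^{\lambda\sum w_eX_e}\le\sum_I\prod_{e\in I}(e^{\lambda w_e}-1)\,\theta^{|I|}=\prod_e\big(1+(e^{\lambda w_e}-1)\theta\big)\le\exp\Big(\theta\sum_e(e^{\lambda w_e}-1)\Big).$$
By convexity $e^{\lambda w}-1\le\frac w{w_{\max}}(e^2-1)$ for $0\le w\le w_{\max}$, so the right side is at most $\exp(\theta(e^2-1)W/w_{\max})$, and $e^2-1<6.4$. Markov's inequality gives the first claim. For the second put $a=\eta W+\varepsilon$: then $2a-6.4\theta W\ge2\eta W+2\varepsilon-\eta W\ge2\varepsilon$. $\square$

## 9. The rounds

Let $r_0=13$, and for integers $r\ge r_0$ put
$$\Lambda_r=r^2,\qquad\eta_r=\frac1{100r^2},\qquad\theta_r=e^{-r}.$$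
Then $\eta_r\ge6.4\,\theta_r$, that is, $e^r\ge640r^2$: at $r=13$ the two sides are more than $442000$ and $108160$, and $e^r/r^2$ is increasing for $r\ge2$.

An edge $e$ is in *class* $i\ge0$ if $2^i\le\deg o(e)<2^{i+1}$. Let $n_i$ be the number of vertices with degree in $[2^i,2^{i+1})$. So $\sum n_i\le n$, and class $i$ has at most $2^{i+1}n_i$ edges. All edges with a given owner are in one class.

We construct random sets $H_{r_0}\supseteq H_{r_0+1}\supseteq\cdots$ of uncovered edges and a *trash* set, whose edges will be covered one by one. At all times every edge is covered by a sampled path, or lies in the trash, or lies in the current $H_r$, and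
$$\Pr(I\subset H_r)\le\theta_r^{|I|}\qquad\text{for every special }I.\tag{7}$$

**Start.** Take $\lceil2r_0n/\kappa\rceil$ independent paths from Corollary 6, and let $H_{r_0}$ be the set of uncovered edges. By (6) each path meets a special $I$ with probability at least $\frac12\cdot\kappa|I|/n$, so
$$\Pr(I\subset H_{r_0})\le\exp\Big(-\frac{2r_0n}\kappa\cdot\frac{\kappa|I|}{2n}\Big)=e^{-r_0|I|},$$
which is (7) for $r=r_0$.

Now comes round $r\ge r_0$; we write $\Lambda,\eta,\theta$ for $\Lambda_r,\eta_r,\theta_r$.

**Step 1 (retirement of small degrees).** Concentration is available only for degrees that are large compared with $e^r$ or so, so we give up the others. Move to the trash all edges of $H_r$ in classes $i$ with $2^i<e^r$. Call the rest $H$, and let $H_i$ be its class-$i$ part. The classes with $2^i\ge e^r$ are *active*. For them $i\ge r\ge1$, and owners have degree at least $e^{13}>160$. As $H\subset H_r$, (7) also holds with $H$ in place of $H_r$.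

**Step 2 (thinness conditions).** We list the statements "the survivors are thin" that the load estimate will use, and show that each fails with tiny probability. Let $h(p)$ be the number of edges of $H$ owned by $p$, and $\varepsilon_i=\eta/(2i^2)$, so that $\sum_{i\ge1}\varepsilon_i\le\eta$. The first condition is

- C0$(p)$: $h(p)\le\eta\deg p$.

Each of the others is given by an active class $i$, a fixed special set $F$ of class-$i$ edges of $G$, and fixed weights $w_e\ge0$ on $F$, and reads
$$\sum_{e\in F\cap H}w_e\le\eta W_i+\varepsilon_i,\qquad W_i=\sum_{e\in F}w_e .\tag{8}$$
With $p$ and $p'$ always denoting owner and other end of $e$, they are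

- C1$(i,u,\iota)$: $F$ consists of the class-$i$ edges with $p'=\iota$ if $\iota$ is a vertex, or with $c(e)=\iota$ if $\iota$ is a colour; $w_e=Q(p,u)$;
- C2$(i,v,\gamma)$: the class-$i$ edges with $c(e)=\gamma$ and $p'\in N(v)$; $w_e=\omega_{p'}(p,v)$;
- C3$(i,p',v)$: the class-$i$ edges with other end $p'$ and $\omega_{p'}(p,v)>0$; $w_e=1/\deg p$;
- C4$(i,p')$: the class-$i$ edges with other end $p'$ and $\rho_{p'}(p)>0$; $w_e=1/\deg p$;
- C5$(i,v,\gamma)$: the class-$i$ edges with $c(e)=\gamma$; $w_e=Q(p',v)$.

**Lemma 11.** For active $i$, each single condition C1–C5 of class $i$, and each C0$(p)$ with $\deg p\in[2^i,2^{i+1})$, fails with probability at most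
$$\delta_i:=e^{-\varepsilon_i2^i}=\exp\Big(-\frac{2^i}{200r^2i^2}\Big)\le\exp\Big(-\frac{2^i}{200i^4}\Big).$$

*Proof.* All weights in C1–C5 are at most $2^{1-i}$: by (L1), $Q(p,u)\le2/\deg p$ and $Q(p',v)\le2/\deg p'\le2/\deg p$; by (W1), $\omega_{p'}(p,v)\le1/\deg v\le1/\deg p$ if it is positive; and $\deg p\ge2^i$. Since subsets of special sets are special, (7) is the hypothesis of Lemma 10 for $X_e=1[e\in H]$ on $F$. With $w_{\max}=2^{1-i}$, (8) fails with probability at most $e^{-2\varepsilon_i/2^{1-i}}=\delta_i$. For C0$(p)$ apply Lemma 10 to the edges owned by $p$ (they share $p$), with unit weights and $a=\eta\deg p$. Here $W\le\deg p$, so $2a-6.4\theta W\ge\eta\deg p$, and the failure probability is at most $e^{-\eta2^i}\le\delta_i$ because $\varepsilon_i\le\eta$. The last inequality of the lemma is $r\le i$. $\square$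

We also need the sums of $W_i$ over all classes, with the other parameters fixed. Edges with a given other end have distinct owners. Edges of a given colour form a matching, so they have distinct owners and distinct other ends. Therefore
$$\begin{aligned}&\text{C1: }\textstyle\sum_iW_i\le4\ \text{by (L2)};\qquad \text{C2: }\le1\ \text{by (W1)};\qquad\text{C3: }\le2\ \text{by (W2)};\\&\text{C4: }\le2\ \text{by (W4)};\qquad\text{C5: }\le4\ \text{by (L2)}.\end{aligned}\tag{9}$$
For C2: the at most $\deg v$ distinct $p'\in N(v)$ contribute at most $1/\deg v$ each. Consequently, if (8) is summed over any set of classes $i\geq 1$ in which it holds, the right sides add up to at most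
$$5\eta\ \text{(C1)},\quad2\eta\ \text{(C2)},\quad3\eta\ \text{(C3)},\quad3\eta\ \text{(C4)},\quad5\eta\ \text{(C5)}.\tag{10}$$

**Step 3 (removing overloaded gadgets).** We keep only gadgets for which everything we need is true, and check that few edges suffer. The *relevant conditions* of a gadget $g$ of an edge $e$ in active class $i$, with left end $u$ and right end $v$, are the five conditions
$$\text{C0}(p),\quad\text{C1}(i,u,p'),\quad\text{C1}(i,u,c(e)),\quad\text{and}\quad\begin{cases}\text{C2}(i,v,c(e)),\ \text{C3}(i,p',v)&\text{for window gadgets},\\\text{C4}(i,p'),\ \text{C5}(i,v,c(e))&\text{for remainder gadgets}.\end{cases}$$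
For $e\in H$ remove those gadgets of $e$ for which some relevant condition fails. Give the remaining gadgets, of all $e\in H$, mass $m_g=\Lambda\pi(g|e)$. Call $e\in H$ *good* if its remaining gadgets have $\sum\pi(g|e)\ge\frac12$, and *bad* otherwise. Move the bad edges to the trash, and let $H'$ be the set of good edges.

**Lemma 12.** For $e$ in active class $i$, $\Pr(e\in H\text{ and }e\text{ is bad})\le12.5\,\delta_i$.

*Proof.* Let $M_e=\sum_g\pi(g|e)1[\text{some relevant condition of }g\text{ fails}]$, over all gadgets $g$ of $e$ and whether or not $e\in H$. By Lemma 11, $\mathbb E M_e\le\sum_g\pi(g|e)\cdot5\delta_i\le5\delta_i$. By Lemma 9 the degenerate choices have probability at most $16/160=0.1$, so the gadgets of $e$ have total probability at least $0.9$. If $e\in H$ is bad, more than $0.4$ of it was removed, so $M_e\ge0.4$. By Markov's inequality this has probability at most $5\delta_i/0.4$. $\square$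

**Step 4 (the load is small).** This is the heart of the construction: although every good edge has total mass at least $\Lambda/2$, condition (1) holds.

**Lemma 13.** The remaining gadgets form a gadget system.

*Proof.* Fix $v_0\in V$ and an item $\iota\ne v_0$. The mass in (1), divided by $\Lambda$, is the sum of $\pi(g|e)$ over the remaining gadgets $g$ with end $v_0$ and $\iota\in I(g)$. We split it according to which end $v_0$ is, and according to the position of $\iota$ in $g$. For a fixed $e$, the sum of $\pi(g|e)$ over gadgets with a certain property is at most the probability that the random choice for $e$ has it, and the left leg and the right part are independent. Only owners $p$ with $h(p)\le\eta\deg p$ contribute, since C0$(p)$ is relevant. In the same way, a class $i$ contributes to a sum below only if the relevant condition of this class holds.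

*(A) Left end $u=v_0$.* The items of $\lambda$ other than $u$ are treated first.

- $\iota=p$: at most $Q(p,u)h(p)\le2\eta$, by (L1).
- $\iota=z$, the middle vertex of a two-step left leg: at most $\sum_p\frac1{\deg p}\omega_z(p,u)h(p)\le\eta\sum_p\omega_z(p,u)\le2\eta$, by (W3).
- $\iota=c(zu)$, two-step leg: $z$ is determined by $\iota$ and $u$, so at most $2\eta$ as before.
- $\iota=c(pz)$, two-step leg: each $z\in N(u)$ determines $p$, so at most $\sum_{z\in N(u)}\frac1{\deg p}\cdot\frac1{\deg u}h(p)\le\eta$.
- $\iota=c(pu)$, one-step leg: $p$ is determined, so at most $\frac1{\deg p}h(p)\le\eta$.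

So far this is at most $4\eta$ if $\iota$ is a vertex (the first two cases) and at most $4\eta$ if $\iota$ is a colour (the other three). Next come $e$ and the right part.

- $\iota=p'$ for a vertex, or $\iota=c(e)$ for a colour: each $e$ contributes at most $Q(p,u)$, and class $i$ contributes only if C1$(i,u,\iota)$ holds. By (10), at most $5\eta$.
- $\iota\ne p'$ in the right part: given $e$ and $\lambda$, this has probability at most $3/\deg p$. Indeed, in the window case a vertex $\iota$ must be $v$, with probability $\omega_{p'}(p,\iota)\le1/\deg p$ by (W1), while a colour $\iota=c(p'v)$ determines $v$, and again the probability is at most $1/\deg p$. In the remainder case the probability is at most $2/\deg p'\le2/\deg p$ by (L1). In total, at most $\sum_pQ(p,u)h(p)\frac3{\deg p}\le3\eta\sum_pQ(p,u)\le12\eta$, by (L2).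

The sum for (A) is at most $4\eta+5\eta+12\eta=21\eta$.

*(B) Right end $v=v_0$, window gadgets.* For $p'\in N(v)$ let $Y(p')$ be the sum of $1/\deg p$ over those $e\in H$ with other end $p'$ and $\omega_{p'}(p,v)>0$ that have a remaining window gadget with right end $v$. A class $i$ contributes to it only if C3$(i,p',v)$ holds, so $Y(p')\le3\eta$ by (10). Recall $\omega_{p'}(p,v)\le1/\deg v\le1/\deg p$ if it is positive. In the sums below, $p$ runs over the owners of the edges counted in $Y(p')$.

- $\iota=p'$: at most $\sum_p\omega_{p'}(p,v)\le Y(p')\le3\eta$.
- $\iota=c(p'v)$: $p'$ is determined by $\iota$ and $v$, so at most $3\eta$.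
- $\iota=p$: each edge owned by $p$ contributes at most $1/\deg p$, so at most $h(p)/\deg p\le\eta$.
- $\iota=c(e)$: class $i$ contributes only if C2$(i,v,\iota)$ holds, so at most $2\eta$ by (10).
- $\iota\in I(\lambda)\setminus\{p\}$: by (L1) and independence, at most $\sum_{p'\in N(v)}\frac1{\deg v}\sum_p\frac2{\deg p}\le2\max_{p'}Y(p')\le6\eta$.

The sum for (B) is at most $15\eta$.

*(C) Right end $v=v_0$, remainder gadgets.* Let $Y'(p')$ be the sum of $1/\deg p$ over those $e\in H$ with other end $p'$ and $\rho_{p'}(p)>0$ that have a remaining remainder gadget. Class $i$ contributes only if C4$(i,p')$ holds, so $Y'(p')\le3\eta$ by (10). Let $n'(p')$ be the number of these edges. As $1/\deg p\ge1/\deg p'$, we get $n'(p')\le\deg p'\,Y'(p')\le3\eta\deg p'$. In a two-step right leg write $z'$ for the middle vertex.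

- $\iota=p'$: at most $Q(p',v)n'(p')\le\frac2{\deg p'}\cdot3\eta\deg p'=6\eta$.
- $\iota=z'$: at most $\sum_{p'}\frac1{\deg p'}\omega_{z'}(p',v)n'(p')\le3\eta\sum_{p'}\omega_{z'}(p',v)\le6\eta$, by (W3).
- $\iota=c(z'v)$, two-step: $z'$ is determined, so at most $6\eta$.
- $\iota=c(p'v)$, one-step: $p'$ is determined, so at most $\frac1{\deg p'}n'(p')\le3\eta$.
- $\iota=c(p'z')$, two-step: each $z'\in N(v)$ determines $p'$, so at most $\sum_{z'\in N(v)}\frac1{\deg p'}\cdot\frac1{\deg v}n'(p')\le3\eta$.
- $\iota=p$: each edge owned by $p$ contributes at most $Q(p',v)\le\frac2{\deg p'}\le\frac2{\deg p}$, so at most $h(p)\frac2{\deg p}\le2\eta$.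
- $\iota=c(e)$: class $i$ contributes only if C5$(i,v,\iota)$ holds, so at most $5\eta$ by (10).
- $\iota\in I(\lambda)\setminus\{p\}$: by (L1) and independence, at most $\sum_{p'}Q(p',v)\cdot2Y'(p')\le4\cdot6\eta=24\eta$, by (L2).

The sum for (C) is at most $55\eta$.

Altogether the mass in (1) is at most $\Lambda(21+15+55)\eta=91\Lambda\eta=0.91\le1$. $\square$

**Step 5 (sampling).** Now Theorem 5 converts mass into covering probability. By Lemma 13 there is a random rainbow path $P$ with $\Pr(g\in U(P))\ge\kappa m_g/n$ for all remaining $g$. Two different gadgets with the same designated edge share the two vertices $p$ and $p'$, while two gadgets used in one $\mathcal G$-path share at most one item. So they are never both in $U(P)$, and for $e\in H'$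
$$\Pr(e\in P)\ge\sum_{g:\,e(g)=e}\Pr(g\in U(P))\ge\frac\kappa n\sum_{g:\,e(g)=e}m_g\ge\frac{\kappa\Lambda_r}{2n}.$$
The set $H'$, the remaining gadgets and the law of $P$ are functions of $H_r$ (fix one choice of distribution for each gadget system). Given $H_r$, take $N_r=\lceil4n/(\kappa r^2)\rceil$ independent copies of $P$, and let $H_{r+1}$ be the set of uncovered edges of $H'$. A special $I$ can lie in $H_{r+1}$ only if $I\subset H'\subset H_r$, and then (6) applies to each sampled path, so
$$\Pr(I\subset H_{r+1}\mid H_r)\le1[I\subset H_r]\exp\Big(-\tfrac12N_r\,\frac{\kappa r^2}{2n}|I|\Big)\le1[I\subset H_r]\,e^{-|I|}.$$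
Taking expectations, $\Pr(I\subset H_{r+1})\le\theta_r^{|I|}e^{-|I|}=\theta_{r+1}^{|I|}$, which is (7) for $r+1$.

## 10. Counting the paths

Let $R$ be the least integer with $R\ge r_0$ and $e^R>n$. Every edge, say of class $i$, has $2^i\le\deg o(e)<n<e^R$, so in Step 1 of round $R$ all remaining edges retire, and we stop there. It remains to add up three costs.

**Cost 1 (sampled paths).** Their number is at most
$$\Big\lceil\frac{2r_0n}\kappa\Big\rceil+\sum_{r_0\le r<R}N_r\le\frac{2r_0n}\kappa+\frac{4n}\kappa\cdot\frac{\pi^2}6+R+1=O(n),$$
since $R\le14+\ln n$.

**Cost 2 (retired edges).** Each class retires exactly once. A class retiring at $r_0$ has at most $2^{i+1}n_i\le2e^{r_0}n_i$ edges. A class retiring at $r>r_0$ has $2^i<e^r$, and by (7) with $|I|=1$ each of its edges is in $H_r$ with probability at most $\theta_r=e^{-r}$. So it puts at most $2^{i+1}n_i\theta_r\le2n_i$ edges into the trash in expectation. In total the expectation is at most $2e^{r_0}n$.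

**Cost 3 (bad edges).** Class $i$ is active only in rounds $r\le i$, so in at most $i$ rounds, and only for $i\ge1$. By Lemmas 11 and 12 the expected number of bad edges is at most
$$\sum_{i\ge1}i\cdot2^{i+1}n_i\cdot12.5\exp\Big(-\frac{2^i}{200i^4}\Big)\le C'\sum_in_i\le C'n,\qquad C'=\sup_{i\ge1}25\,i\,2^i\exp\Big(-\frac{2^i}{200i^4}\Big).$$
$C'$ is finite: $2^i/(200i^4)$ grows faster than any multiple of $i$, so the expression under the supremum tends to $0$.

Every edge is covered by a sampled path or lies in the trash, and each trash edge is covered by itself as a path. The expected number of rainbow paths used is at most $Cn$ with $C$ absolute, so some outcome uses at most $Cn$. This proves Theorem 1. $\blacksquare$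

## 11. Repeated colours and lower bounds: Theorem 2

**Step 1 (upper bound).** Suppose each colour occurs on at most $k$ edges at every vertex. Then each colour class is a simple graph of maximum degree at most $k$. Vizing's theorem says that such a graph has a proper edge-colouring with $k+1$ colours, so each colour class is a union of $k+1$ edge-disjoint matchings, some possibly empty. For $t=1,\dots,k+1$ let $G_t$ consist of the $t$-th matchings of all colours, with the original colours. At a vertex of $G_t$ each original colour occurs at most once, so $G_t$ is properly coloured, and rainbow paths of $G_t$ are rainbow paths of $G$. Theorem 1, applied to each $G_t$, covers $E(G)$ with $C(k+1)n$ rainbow paths.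

**Step 2 (lower bound of order $kn$).** Let $n\ge k+1$. Take $\lfloor n/(k+1)\rfloor$ disjoint copies of $K_{k+1}$ and isolated vertices to make $n$ in total, all edges having the same colour. At each vertex this colour occurs on at most $k$ edges, and a rainbow path covers at most one edge. As $\lfloor x\rfloor\ge x/2$ for $x\ge1$, the number of paths needed is at least
$$\Big\lfloor\frac n{k+1}\Big\rfloor\frac{k(k+1)}2\ge\frac n{2(k+1)}\cdot\frac{k(k+1)}2=\frac{kn}4 .$$
So the order $\Theta(kn)$ is optimal for all $n>k\ge1$.

**Step 3 (the constant for proper colourings).** The coloured $K_4$ of Section 1 needs $3$ rainbow paths for its $4$ vertices: it has $6$ edges, and a rainbow path in it has at most $2$. A path lies in one component, so for $4\mid n$ the disjoint union of $n/4$ copies needs at least $3n/4$ rainbow paths, and the constant in Theorem 1 cannot be below $3/4$. $\blacksquare$
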